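# Zero is the only solution: $\Delta^2u-\lambda_1\kappa\Delta u+\lambda_2\kappa^2(1-e^{4u})=0$ on closed four-manifolds with $\mathrm{Ric}\ge 3\kappa g$

## 1. Curvature, height functions, the equation, and rearrangements

**Setting.** Throughout, $(M^4,g)$ is a smooth, connected, closed (compact, without boundary) Riemannian manifold, $\Delta=\mathrm{div}\,\nabla$, and $\mathrm{Ric}\ge 3\kappa g$ for a constant $\kappa>0$. Volumes and integrals on $M$ are normalized so that $\mathrm{vol}(M)=1$. Surface measures on hypersurfaces are divided by the same total volume $|M|$, so the divergence theorem and the coarea formula keep their usual form.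

*Example.* The round sphere of radius $\rho$ has $\mathrm{Ric}=3\rho^{-2}g$, so it satisfies the hypothesis exactly when $\rho\le 1/\sqrt\kappa$.

**Radial functions.** Let $S^4$ be the unit sphere, also with normalized measure. Fix a pole, let $\theta$ be the distance to it, and let $t=\cos\theta\in[-1,1]$ be the height. Functions of $t$ alone are called radial, and $'$ is $d/dt$. The volume element is proportional to $\sin^3\theta\,d\theta$, so for radial $w$
$$d\nu=\tfrac34(1-t^2)\,dt,\qquad |\nabla w|^2=(1-t^2)w'^2,\qquad \Delta w=(1-t^2)w''-4tw'=\frac{\big((1-t^2)^2w'\big)'}{1-t^2}.\tag{1}$$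

*Example.* For $w=t$ we get $\Delta t=-4t$. The eigenvalues of $-\Delta$ on $S^4$ are $k(k+3)=0,4,10,\dots$, and $t$ is the radial eigenfunction for $4$. Also $\int t^2\,d\nu=\frac34\big(\frac23-\frac25\big)=\frac15$.

**The equation.** For real $\lambda_1$ and $\lambda_2>0$ we consider
$$\Delta^2u-\lambda_1\kappa\Delta u+\lambda_2\kappa^2(1-e^{4u})=0\quad\text{on }M.\tag{2}$$
Replace $g$ by $\kappa g$. Then $\Delta$ becomes $\kappa^{-1}\Delta$, the Ricci tensor does not change, and (2) divided by $\kappa^2$ becomes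
$$\Delta^2u-\lambda\Delta u=\lambda_2(e^{4u}-1),\qquad \mathrm{Ric}\ge3g,\qquad \lambda:=\lambda_1.\tag{3}$$
So we may always take $\kappa=1$. The function $u=0$ is a solution.

*Example (a nonzero solution).* On $S^4$ with $\lambda=2$, $\lambda_2=6$, fix $b>0$, put $C=\cosh b$, $S=\sinh b$, $q=C+St$ and $u=-\log q$. Since $tS=q-C$ and $S^2(1-t^2)=S^2-(q-C)^2=-1-q^2+2Cq$, formula (1) gives
$$\Delta u=\frac{S^2(1-t^2)}{q^2}+\frac{4tS}{q}=3-2Cq^{-1}-q^{-2},$$
$$\Delta q^{-k}=k(3-k)q^{-k}+2k(k-1)Cq^{-k-1}-k(k+1)q^{-k-2}.$$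
Hence $\Delta^2u=-2C(2q^{-1}-2q^{-3})-(2q^{-2}+4Cq^{-3}-6q^{-4})=-4Cq^{-1}-2q^{-2}+6q^{-4}$, and
$$\Delta^2u-2\Delta u=6q^{-4}-6=6(e^{4u}-1).$$
So at $(\lambda_1,\lambda_2)=(2,6)$ the unit sphere carries nonzero solutions.

**Rearrangement.** Let $\varphi\in C(M)$ and $\psi(s)=\mathrm{vol}\{\varphi>s\}$. Define $\tau(s)=\tau_\varphi(s)\in[-1,1]$ by $\nu((\tau(s),1])=\psi(s)$. The nondecreasing rearrangement of $\varphi$ is the function on $[-1,1]$
$$\varphi^*(t)=\min\{s\in[\min\varphi,\max\varphi]:\ \tau(s)\ge t\}.$$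
The minimum exists because $\psi$, hence $\tau$, is right-continuous and $\tau(\max\varphi)=1$. If $\tau(s)\ge t$ then $\varphi^*(t)\le s$. If $\tau(s)<t$ then $\tau(s')<t$ for all $s'\le s$, so $\varphi^*(t)>s$. Therefore
$$\{\varphi^*>s\}=(\tau(s),1]\qquad\text{for }s\in[\min\varphi,\max\varphi].\tag{4}$$
So $\varphi^*$ is nondecreasing and has the same distribution as $\varphi$. In particular $\int\varphi^*d\nu=\int\varphi$. If $h$ is continuous and nondecreasing, then $(h\circ\varphi)^*=h\circ\varphi^*$.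

*Example.* On $S^4$, any height $\langle a,x\rangle$ with $|a|=1$ has rearrangement $t$, so $-t^3$ has rearrangement $t^3$. For $\varphi=|t|$: since $\nu((s,1])=\frac12-\frac34s+\frac14s^3$, the value $s=\varphi^*(0)$ satisfies $2\nu((s,1])=\frac12$. So it is the root in $(0,1)$ of $s^3-3s+1=0$.

**Quadratic forms.** For $w,\eta\in H^2(S^4)$ let $Q_\mu(w,\eta)=\int\big(\Delta w\,\Delta\eta+\mu\langle\nabla w,\nabla\eta\rangle\big)$ and $Q_\mu(w)=Q_\mu(w,w)$.

*Example.* $Q_\mu(at)=a^2\big(\frac{16}5+\mu\frac45\big)=\frac{16+4\mu}5a^2$. On an eigenfunction with eigenvalue $\beta$, $Q_\mu$ acts as multiplication of the squared $L^2$ norm by $\beta^2+\mu\beta$.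

**Two quoted theorems.** The first is the *Lévy–Gromov inequality* (Gromov, *Metric Structures for Riemannian and Non-Riemannian Spaces*, App. C). If $\mathrm{Ric}\ge3g$ on $M^4$ and $\Omega\subset M$ has smooth boundary and the same normalized volume as a geodesic ball $B\subset S^4$, then, with unnormalized volumes, $|\partial\Omega|/|M|\ge|\partial B|/|S^4|$. The cap $\{r>t\}$ (where $r$ is the height) has boundary a 3-sphere of radius $(1-t^2)^{1/2}$, so its normalized boundary area is $\frac{2\pi^2}{8\pi^2/3}(1-t^2)^{3/2}=\frac34(1-t^2)^{3/2}$. In our normalization,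
$$\mathrm{vol}(\Omega)=\nu((t,1])\quad\Longrightarrow\quad \mathrm{area}(\partial\Omega)\ge\tfrac34(1-t^2)^{3/2}.\tag{5}$$
The second is *Beckner's inequality* (Ann. of Math. 138 (1993), 213–242): on the unit $S^4$, for $w\in H^2(S^4)$ and $\bar w=\int w$,
$$\log\int e^{4(w-\bar w)}\le\tfrac13\int\big((\Delta w)^2+2|\nabla w|^2\big)=\tfrac13Q_2(w).\tag{6}$$

## 2. Below and on the line $\lambda_2=4+\lambda_1$

For which $(\lambda_1,\lambda_2)$ is $0$ the only $C^4$ solution of (2), on every $M$ with $\mathrm{Ric}\ge3\kappa g$? The question comes from Xi-Nan Ma, Tian Wu, Xiao Zhou, "The Liouville-type equation and an Onofri-type inequality on closed 4-manifolds", arXiv:2508.14494 (2025). It is posed against a known result, whose statement needs an explicit function. Put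
$$A_1(x)=252756288-470882880x+170417232x^2+11016224x^3-18178788x^4+3558300x^5-224785x^6,$$
$$\begin{aligned}A_2(x)={}&619127091200-710561935360x+194617078784x^2+70308920320x^3-43978140992x^4\\&+3834335296x^5+1625924432x^6-352127584x^7+4233764x^8+4104276x^9-281961x^{10}.\end{aligned}$$
For $-2\le x<\frac2{129}(\sqrt{18673}-64)$ let
$$L_1(x)=\tfrac{2+x}{56(14-x)}\Big[996+332x-67x^2+\sqrt[3]{A_1(x)+42(14-x)\sqrt{3A_2(x)}}+\sqrt[3]{A_1(x)-42(14-x)\sqrt{3A_2(x)}}\Big],$$
and $L_1(x)=4+x$ for $\frac2{129}(\sqrt{18673}-64)\le x\le2$. This function is continuous with $L_1(-2)=0$, $L_1(2)=6$.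

*Known result.* For $-2<\lambda_1\le2$ and $0<\lambda_2\le L_1(\lambda_1)$, every $C^4$ solution of (2) is $0$. The only exception is $\lambda_1=2$, $\lambda_2=6$ with $M$ isometric to the round sphere $\mathbb S^4(1/\sqrt\kappa)$. There the solutions are $u(x)=-\log(\cosh b+\langle a,x\rangle_{\mathbb R^5}\sinh b)$ with $a\in\mathbb S^4(\sqrt\kappa)$, $b>0$.

*Question.* Suppose $-4<\lambda_1\le-2$ and $0<\lambda_2\le4+\lambda_1$, or $-2\le\lambda_1<\frac2{129}(\sqrt{18673}-64)$ and $L_1(\lambda_1)<\lambda_2\le4+\lambda_1$ (with $\lambda_2>0$ as always). Must every $C^4$ solution of (2) be $0$?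

The answer is yes. It follows from the next theorem, whose proof uses neither $L_1$ nor the known result.

**Theorem 1.** Let $(M^4,g)$ be smooth, connected, closed, with $\mathrm{Ric}\ge3\kappa g$, $\kappa>0$. Let $-4<\lambda_1\le2$, $0<\lambda_2\le4+\lambda_1$ and $(\lambda_1,\lambda_2)\ne(2,6)$. Then every $C^4$ solution of (2) is $0$.

Since $18673<137^2$, we have $\frac2{129}(\sqrt{18673}-64)<\frac{146}{129}<2$. So both regions of the question lie in $-4<\lambda_1<2$, $0<\lambda_2\le4+\lambda_1$, and Theorem 1 covers them.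

**Proposition 2 (optimality).** Let $\kappa=1$. If $-4<\lambda_1\le2$ and $\lambda_2>4+\lambda_1$, or if $\lambda_1\le-4$ and $\lambda_2>0$, then (2) has a nonzero solution on some round sphere with $\mathrm{Ric}\ge3g$.

From now on $\kappa=1$ and $\lambda=\lambda_1$; we work with (3).

## 3. Constants, the linearized equation, and odd solutions

*Constants.* Integrating (3) over $M$ gives $\int e^{4u}=1$ for every solution. A constant solution is therefore $0$, and a nonzero solution is nonconstant.

*Linearization at $0$.* Replacing $e^{4u}-1$ by $4u$ gives $\Delta^2h-\lambda\Delta h=4\lambda_2h$. On an eigenfunction of $-\Delta$ with eigenvalue $\beta$ this says $\beta(\beta+\lambda)=4\lambda_2$. The value $\beta=0$ is impossible, and by Lichnerowicz's theorem the nonzero eigenvalues on $M$ satisfy $\beta\ge4$. For $\lambda>-4$ this gives $\beta(\beta+\lambda)\ge4(4+\lambda)$. So for $\lambda_2<4+\lambda$ the linearized equation has only the zero solution, while on $S^4$ with $\lambda_2=4+\lambda$ it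 has the solution $h=t$. This is where the line $\lambda_2=4+\lambda_1$ comes from.

*Odd solutions.* One nonlinear case can be done by hand, and we need it at the very end.

**Lemma 3.** Let $u$ be a smooth radial solution of (3) on $S^4$ with $u=c+u_o$, where $c$ is constant and $u_o$ is odd in $t$. Then $u=0$.

*Proof.* The left side of (3) is odd in $t$, so the even part of the right side vanishes: $\lambda_2\big(e^{4c}\cosh(4u_o)-1\big)=0$. At $t=0$ we have $u_o=0$, so $e^{4c}=1$ and $c=0$. Then $\cosh(4u_o)\equiv1$, so $u_o\equiv0$. $\square$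

## 4. Energy, the Kazdan–Warner identity, and where they stop

**Testing with $u$.** The linear computation suggests multiplying (3) by $u$ and integrating:
$$\int(\Delta u)^2+\lambda|\nabla u|^2=\lambda_2\int(e^{4u}-1)u=4\lambda_2\int\frac{e^{4u}-1}{4u}\,u^2 .$$
Lichnerowicz bounds the left side below by $4(4+\lambda)\int(u-\bar u)^2$ with $\bar u=\int u$. If the factor $\frac{e^{4u}-1}{4u}$ were at most $1$, we would be comparing with the linear problem. But it exceeds $1$ wherever $u>0$ and has no bound depending only on $\lambda,\lambda_2$. The comparison with the first eigenvalue stops there.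

**Testing with a conformal direction.** On the sphere itself there is a better multiplier. It makes the exponential disappear.

**Lemma 4 (Kazdan–Warner identity).** If $u\in C^\infty(S^4)$ solves (3) on the unit $S^4$, then
$$(2-\lambda)\int t|\nabla u|^2+4(4+\lambda-\lambda_2)\int tu=0.\tag{7}$$

*Proof.* Put $YF=\langle\nabla t,\nabla F\rangle$. We have $D^2t=-tg$ and $\Delta t=-4t$, so $\int YF=-\int F\Delta t=4\int tF$.

**First integral.** We compute $A:=\int\Delta u\,Yu$. Since $\langle\nabla u,\nabla(Yu)\rangle=D^2t(\nabla u,\nabla u)+D^2u(\nabla t,\nabla u)=-t|\nabla u|^2+\frac12Y|\nabla u|^2$,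
$$A=-\int\langle\nabla u,\nabla(Yu)\rangle=\int t|\nabla u|^2-\tfrac12\int Y|\nabla u|^2=\int t|\nabla u|^2-2\int t|\nabla u|^2=-\int t|\nabla u|^2 .$$

**Second integral.** We compute $\int\Delta^2u\,Yu$. Bochner's formula in polarized form, with $\mathrm{Ric}=3g$, gives
$$\Delta(Yu)=\langle\nabla\Delta t,\nabla u\rangle+Y\Delta u+2\langle D^2t,D^2u\rangle+2\,\mathrm{Ric}(\nabla t,\nabla u)=-4Yu+Y\Delta u-2t\Delta u+6Yu .$$
Hence
$$\int\Delta^2u\,Yu=\int\Delta u\,\Delta(Yu)=\tfrac12\int Y\big((\Delta u)^2\big)+2A-2\int t(\Delta u)^2=2A .$$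

**Combining.** Multiply (3) by $Yu$ and integrate: $(2-\lambda)A=\lambda_2\int(e^{4u}-1)Yu=\lambda_2\big(\int te^{4u}-4\int tu\big)$. Multiply (3) by $t$ and integrate, using $\int t=0$: $(16+4\lambda)\int tu=\lambda_2\int te^{4u}$. Together, $-(2-\lambda)\int t|\nabla u|^2=(16+4\lambda-4\lambda_2)\int tu$. $\square$

In the range of Theorem 1 both coefficients in (7) are $\ge0$. So we would be done if we knew
$$\int tu>0\quad\text{and}\quad\int t|\nabla u|^2\ge0,\tag{8}$$
up to the boundary case $\lambda_2=4+\lambda$, where Lemma 3 will help. Three things are missing.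

First, $M$ is not a sphere and has no function $t$. Rearranging $u$ produces a radial function $u^*$ on $S^4$, but comparison theorems yield only a differential *inequality* for it, and (7) needs an equation. Second, no sign is known for the moments of a general solution. Third, even monotonicity in $t$ does not give (8). For $w=t-\frac14t^2$ we have $w'=1-\frac t2>0$ and $\int tw=\frac15>0$, but $w'(t)^2-w'(-t)^2=-2t<0$ for $t>0$, so $\int t|\nabla w|^2=\frac34\int_0^1t(1-t^2)^2(-2t)\,dt<0$.

**How the gap is closed.** Let $T(w)$ denote the mean-zero solution $U$ of $\Delta^2U-\lambda\Delta U=\lambda_2\big(e^{4w}/\!\int e^{4w}-1\big)$ on $S^4$. Solutions of (3), up to constants, are fixed points of $T$. Symmetrization will give $\omega=u^*$ with $\omega'\le T(\omega)'$. The map $T$ preserves two orderings of derivatives: it is monotone in $w'$, and it preserves "$w'(t)\ge w'(-t)\ge0$ for $t>0$", that is, "steeper in the north". So $T$ maps the convex set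
$$\{w:\ w'\ge\omega',\ w'(t)\ge w'(-t)\text{ for }t>0\}$$
into itself. Now $T$ also governs the gradient of an energy $J$: in the inner product $Q_\lambda$, the gradient at $w$ is $w-T(w)$. If $w$ minimizes $J$ on this set, then moving toward $T(w)$ is allowed and would lower $J$ unless $w=T(w)$. So the constrained minimizer is an actual solution. It is nonconstant because $w'\ge\omega'$, and steepness in the north gives (8). Section 5 builds the radial tools, Section 6 symmetrizes, and Section 7 minimizes.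

## 5. Radial equations on $S^4$: comparing derivatives

**Integrated form.** If $-\Delta\varphi=h$ with $\varphi\in C^1\cap W^{2,p}(S^4)$ radial, then $h$ has mean zero and
$$(1-t^2)^2\varphi'(t)=\int_t^1h(r)(1-r^2)\,dr.\tag{9}$$
Indeed $\big((1-t^2)^2\varphi'\big)'=-(1-t^2)h$ by (1), and $(1-t^2)^2\varphi'=-(1-t^2)^{3/2}\varphi_\theta\to0$ at $t=\pm1$.

**Regularity.** If $\varphi\in C^2(S^4)$ is radial, then $\varphi_\theta$ vanishes at the poles, so $|\varphi_\theta|\le C\sin\theta$. Thus $\varphi'=-\varphi_\theta/\sin\theta$ is bounded on $(-1,1)$ by a multiple of the $C^2$ norm, and $(1-t^2)\varphi''=\Delta\varphi+4t\varphi'$ is bounded. A radial $w\in H^2(S^4)$ lies in $H^2_{loc}(-1,1)\subset C^1(-1,1)$ as a function of $t$, because $t$ is a smooth coordinate away from the poles. For the same reason $H^2(S^4)$-convergence of radial functions implies $C^1_{loc}(-1,1)$-convergence.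

**Lemma 5.** Let $A$ be integrable with $\int A\,d\nu=0$.

(F) If $A\le0$ to the left of some point and $A\ge0$ to the right of it (in particular if $A$ is nondecreasing), then $\int_t^1A(1-r^2)\,dr\ge0$ for all $t\in[-1,1]$.

(G) If $A$ is bounded, then $\big|\int_t^1A(1-r^2)\,dr\big|\le C(1-t^2)^2$.

*Proof.* The function $t\mapsto\int_t^1A(1-r^2)\,dr$ has derivative $-(1-t^2)A$ and vanishes at $\pm1$. In (F) it first increases and then decreases, so it is $\ge0$. For (G) and $t\ge0$, we have $1-r^2\le2(1-r)$, so $\int_t^1(1-r^2)\,dr\le(1-t)^2\le(1-t^2)^2$. For $t\le0$ use $\int_t^1=-\int_{-1}^t$ and symmetry. $\square$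

The next lemma is a maximum principle for $\varphi'$. For negative $\mu$ the operator $-\Delta+\mu$ is negative on constants. Differentiating in $t$ removes the constants, and the next eigenvalue is $4$, so $\mu>-4$ suffices.

**Lemma 6.** Let $\mu>-4$, let $\varphi\in C^2(S^4)$ be radial, and let $-\Delta\varphi+\mu\varphi=k$ with $k$ locally Lipschitz in $t$ on $(-1,1)$.

(a) If $k'\ge0$ a.e., then $\varphi'\ge0$.

(b) If $k'(t)\ge k'(-t)$ for a.e. $t\in(0,1)$, then $\varphi'(t)\ge\varphi'(-t)$ for $t\in(0,1)$.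

*Proof.* **Equation for the derivative.** Let $z=\varphi'\in C^1(-1,1)$. From $-(1-t^2)\varphi''+4t\varphi'+\mu\varphi=k$ we read off $z'=(4t\varphi'+\mu\varphi-k)/(1-t^2)$, which is locally Lipschitz. Differentiating, $-(1-t^2)z''+6tz'+(4+\mu)z=k'$ a.e. Multiplying by $(1-t^2)^2$,
$$-\big((1-t^2)^3z'\big)'+(4+\mu)(1-t^2)^2z=(1-t^2)^2k'.\tag{10}$$

**Testing for (a).** Multiply (10) by $z^-=\max(-z,0)$ and integrate over $I_\varepsilon=(-1+\varepsilon,1-\varepsilon)$. Since $z'(z^-)'=-|(z^-)'|^2$ a.e. and $zz^-=-(z^-)^2$,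
$$-\Big[(1-t^2)^3z'z^-\Big]_{\partial I_\varepsilon}-\int_{I_\varepsilon}(1-t^2)^3|(z^-)'|^2-(4+\mu)\int_{I_\varepsilon}(1-t^2)^2(z^-)^2=\int_{I_\varepsilon}(1-t^2)^2k'z^-\ge0 .$$
Both $z$ and $(1-t^2)z'$ are bounded, so the boundary term is $O((1-t^2)^2)$ and tends to $0$ with $\varepsilon$. Hence $(4+\mu)\int(1-t^2)^2(z^-)^2\le0$, and $z^-=0$.

**Testing for (b).** The operator in (10) is invariant under $t\mapsto-t$, so $z(-t)$ satisfies (10) with $k'(-t)$ in place of $k'(t)$. Thus $y(t)=z(t)-z(-t)$ satisfies on $(0,1)$ the equation (10) with right side $(1-t^2)^2(k'(t)-k'(-t))\ge0$, and $y(0)=0$. Multiply by $y^-$ and integrate over $(0,1-\varepsilon)$. The boundary term at $0$ vanishes because $y^-(0)=0$, the one at $1-\varepsilon$ tends to $0$ as before, and $y^-=0$ follows. $\square$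

**The map $T$.** Let $\lambda>-4$ and $\lambda_2>0$. Call a radial $w$ *admissible* if $e^{4w}\in\bigcap_{p<\infty}L^p(S^4)$. Bounded $w$ are admissible. So are all radial $w\in H^2(S^4)$, by (6) applied to $pw$. For admissible $w$ put $f_w=e^{4w}/\int e^{4w}$, and let $U=T(w)=T_{\lambda,\lambda_2}(w)$ be the mean-zero solution on $S^4$ of
$$\Delta^2U-\lambda\Delta U=\lambda_2(f_w-1).\tag{11}$$
It exists and is unique because $\beta(\beta+\lambda)>0$ for every eigenvalue $\beta\ge4$ and the right side has mean zero. By uniqueness it is radial. By elliptic regularity $U\in\bigcap_pW^{4,p}\subset C^2$. Put $V_0=-\Delta U+\lambda U$. It lies in $\bigcap_pW^{2,p}\subset C^1$, has mean zero, and $-\Delta V_0=\lambda_2(f_w-1)$. By (9),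
$$(-\Delta+\lambda)U=V_0,\qquad(1-t^2)^2V_0'=\lambda_2\int_t^1(f_w-1)(1-r^2)\,dr.\tag{12}$$

*Example.* $T(0)=0$. For $w=\varepsilon t$ with $\varepsilon\to0^+$ we have $f_w-1=4\varepsilon t+O(\varepsilon^2)$ uniformly. The solution of (11) with right side $4\lambda_2\varepsilon t$ is $\frac{4\lambda_2\varepsilon}{16+4\lambda}t$. The remainder is $O(\varepsilon^2)$ in $W^{4,p}$, hence in $C^2$, so by the regularity remark above
$$T(\varepsilon t)'=\frac{\lambda_2}{4+\lambda}\,\varepsilon+O(\varepsilon^2)\quad\text{uniformly in }t .$$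
If $\lambda_2>4+\lambda$, then $\omega=\varepsilon t$ satisfies $\omega'\le T(\omega)'$ for small $\varepsilon>0$. Proposition 10 below says that in the range of Theorem 1 no nonconstant nondecreasing Lipschitz $\omega$ does.

**Lemma 7.** Let the functions $w$, $w_1$, $w_2$ be admissible and locally absolutely continuous on $(-1,1)$.

(i) If $w_1'\le w_2'$ a.e., then $T(w_1)'\le T(w_2)'$. In particular $w'\ge0$ implies $T(w)'\ge0$.

(ii) If $w'\ge0$ a.e. and $w'(t)\ge w'(-t)$ for a.e. $t\in(0,1)$, then $T(w)'(t)\ge T(w)'(-t)$ for $t\in(0,1)$.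

*Proof.* (i) The quotient $f_{w_2}/f_{w_1}$ is a positive constant times $e^{4(w_2-w_1)}$, hence nondecreasing. So $f_{w_2}-f_{w_1}$ passes at most once from $\le0$ to $\ge0$, and it has mean zero. By (12) and (F), the function $V_0$ for $w_2$ minus the one for $w_1$ is nondecreasing; it is $C^1$ on $(-1,1)$. Apply Lemma 6(a) with $\mu=\lambda$ and $\varphi=T(w_2)-T(w_1)$. The last claim is the case $w_1=0$.

(ii) Let $w_e,w_o$ be the even and odd parts of $w$. On $(0,1)$, $2w_e'(t)=w'(t)-w'(-t)\ge0$ and $2w_o'(t)=w'(t)+w'(-t)\ge0$, and $w_o(0)=0$. The even part of $f_w$ is $f_e=c\,e^{4w_e}\cosh(4w_o)$ with $c>0$, so it is nondecreasing on $[0,1)$. Moreover $\int_0^1(f_e-1)(1-r^2)\,dr=\frac12\int_{-1}^1(f_w-1)(1-r^2)\,dr=0$. Hence $f_e-1$ is first $\le0$, then $\ge0$, and $\int_0^t(f_e-1)(1-r^2)\,dr\le0$ on $(0,1)$. By (12),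
$$(1-t^2)^2\big(V_0'(t)-V_0'(-t)\big)=-\lambda_2\int_{-t}^t(f_w-1)(1-r^2)\,dr=-2\lambda_2\int_0^t(f_e-1)(1-r^2)\,dr\ge0 .$$
Apply Lemma 6(b) with $\mu=\lambda$, $\varphi=T(w)$, $k=V_0$. $\square$

## 6. From $M$ to the sphere: $u^{*\prime}\le T(u^*)'$

We first recall how integrals over sets compare with integrals over caps.

**Hardy–Littlewood inequality.** Let $k\in C(M)$ and let $E\subset M$ be measurable with $\mathrm{vol}(E)=\nu((t,1])$. Then
$$\int_Ek\le\tfrac34\int_t^1k^*(1-r^2)\,dr,\tag{13}$$
with equality if $E=\{k>s_0\}$ for some $s_0$.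

*Proof.* With $m_0=\min k$, $m_1=\max k$ and (4) for $k$,
$$\int_E(k-m_0)=\int_{m_0}^{m_1}\mathrm{vol}(E\cap\{k>s\})\,ds\le\int_{m_0}^{m_1}\min\big(\mathrm{vol}(E),\mathrm{vol}\{k>s\}\big)ds=\int_{m_0}^{m_1}\nu\big((t,1]\cap\{k^*>s\}\big)ds,$$
and the last integral is $\int_{(t,1]}(k^*-m_0)\,d\nu$. If $E=\{k>s_0\}$, the sets $E$ and $\{k>s\}$ are nested and equality holds. $\square$

The next lemma is the symmetrization step (Lévy–Gromov, Talenti). It converts a bound on $\int_{\{\varphi>s\}}(-\Delta\varphi)$ into a bound on $\varphi^{*\prime}$.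

**Lemma 8.** Let $\mathrm{Ric}\ge3g$, let $\varphi\in C^\infty(M)$ be nonconstant and $-\Delta\varphi=k$. Let $R\ge0$ be continuous on $[-1,1]$ with $\int_{\{\varphi>s\}}k\le\frac34R(\tau(s))$ for all regular values $s\in(\min\varphi,\max\varphi)$, where $\tau=\tau_\varphi$. Then $\varphi^*$ is continuous on $[-1,1]$, locally Lipschitz on $(-1,1)$, and $0\le(1-t^2)^2\varphi^{*\prime}\le R$ a.e. If $R\le C(1-t^2)^2$, then $\varphi^*$ is Lipschitz on $[-1,1]$.

*Proof.* **Continuity, and $\varphi^*(\tau(s))=s$.** Since $M$ is connected, $\{s_1<\varphi<s_2\}$ is nonempty and open for $\min\varphi\le s_1<s_2\le\max\varphi$. So $\psi$ is strictly decreasing and $\tau$ strictly increasing on $[\min\varphi,\max\varphi]$. In particular $-1<\tau(s)<1$ for $s\in(\min\varphi,\max\varphi)$, and so $\varphi^*(-1)=\min\varphi$, $\varphi^*(1)=\max\varphi$. A jump of the nondecreasing function $\varphi^*$ at a point of $[-1,1]$ would leave an interval of levels $s$ for which $\{\varphi^*>s\}$ does not change up to a point.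 By (4), $\tau$ would be constant there, which is impossible. So $\varphi^*$ is continuous. By (4), $\varphi^*(\tau(s))\le s$ and $\varphi^*>s$ to the right of $\tau(s)$. Continuity gives $\varphi^*(\tau(s))=s$ for $s\in(\min\varphi,\max\varphi)$.

**The bound at regular levels.** Let $\mathrm{Reg}$ be the set of regular values in $(\min\varphi,\max\varphi)$. It is open, as the set of critical values is compact, and has full measure by Sard's theorem. On $\mathrm{Reg}$, $\psi$ is $C^1$ with $-\psi'(s)=\int_{\{\varphi=s\}}|\nabla\varphi|^{-1}$ by the coarea formula, and $\int_{\{\varphi=s\}}|\nabla\varphi|=\int_{\{\varphi>s\}}k$ by the divergence theorem (the outer normal is $-\nabla\varphi/|\nabla\varphi|$). From $\psi(s)=\frac34\int_{\tau(s)}^1(1-r^2)\,dr$ we see that $\tau$ is $C^1$ on $\mathrm{Reg}$ and $-\psi'=\frac34(1-\tau^2)\tau'$. By (5) and Cauchy–Schwarz, with $\tau=\tau(s)$,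
$$\tfrac9{16}(1-\tau^2)^3\le\Big(\int_{\{\varphi=s\}}1\Big)^2\le(-\psi'(s))\int_{\{\varphi>s\}}k\le\tfrac34(1-\tau^2)\tau'(s)\cdot\tfrac34R(\tau).$$
So $(1-\tau^2)^2\le\tau'(s)R(\tau)$. In particular $\tau'>0$ on $\mathrm{Reg}$, the set $\tau(\mathrm{Reg})$ is open, and on it $\varphi^*$ is the $C^1$ inverse of $\tau$ with $\varphi^{*\prime}=1/\tau'\le R/(1-t^2)^2$.

**No hidden growth at critical levels.** Let $-1<\alpha<\beta<1$ and $I=(\varphi^*(\alpha),\varphi^*(\beta))$. If $s\in I$, then $\tau(s)\in(\alpha,\beta)$, because $\varphi^*(\tau(s))=s$ and $\varphi^*$ is nondecreasing. Since $\mathrm{Reg}$ has full measure, the change of variables $s=\varphi^*(t)$ gives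
$$\varphi^*(\beta)-\varphi^*(\alpha)=|\mathrm{Reg}\cap I|=\int_{\tau(\mathrm{Reg}\cap I)}\varphi^{*\prime}\,dt\le\int_\alpha^\beta\frac{R}{(1-t^2)^2}\,dt .$$
This gives the local Lipschitz bound and, as $R$ is continuous, the pointwise bound wherever $\varphi^*$ is differentiable. If $R\le C(1-t^2)^2$, then $\varphi^*$ is Lipschitz on $(-1,1)$, hence on $[-1,1]$ by continuity. $\square$

**Proposition 9.** Let $\lambda>-4$, $\lambda_2>0$, $\mathrm{Ric}\ge3g$, and let $u\not\equiv0$ be a $C^4$ solution of (3) on $M$. Then $\omega=u^*$ is nonconstant, nondecreasing, Lipschitz on $[-1,1]$, and $\omega'\le T_{\lambda,\lambda_2}(\omega)'$ a.e.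

*Proof.* **Preparation.** By elliptic regularity $u\in C^\infty(M)$. Put $f=e^{4u}$. By Section 3, $\int f=1$ and $u$ is nonconstant, hence so is $\omega$. Moreover $f^*=e^{4u^*}$ and $\int f^*d\nu=1$, so $f_\omega=f^*$. As $\omega$ is bounded, $U=T(\omega)$ is defined; let $V_0$ be as in (12) with $w=\omega$. The fourth-order equation must now be split into two second-order ones, and the right splitting depends on the sign of $\lambda$.

**Case $\lambda\ge0$: split as $-\Delta u=v$, $-\Delta v+\lambda v=\lambda_2(f-1)$.** The function $v=-\Delta u$ is smooth, has mean zero, and is nonconstant (otherwise $\Delta u=0$ and $u$ is constant). By (3), $-\Delta v=\lambda_2(f-1)-\lambda v$.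

*First use of Lemma 8: $u^*$ is Lipschitz.* Let $R=\int_t^1v^*(1-r^2)\,dr$. By (13), $\int_{\{u>s\}}v\le\frac34R(\tau_u(s))$. By (F), $R\ge0$. By (G), $R\le C(1-t^2)^2$. So Lemma 8 makes $u^*$ Lipschitz on $[-1,1]$, and $f^*$ is Lipschitz on $S^4$.

*The model for $v^*$.* Let $V=-\Delta U$. It has mean zero and $(-\Delta+\lambda)V=\lambda_2(f^*-1)$, so $V\in C^2(S^4)$ by Schauder theory, and $V'\ge0$ by Lemma 6(a) with $\mu=\lambda$.

*Second use of Lemma 8: a bound on $v^{*\prime}$.* Put
$$R_2(t)=\int_t^1\big(\lambda_2(f^*-1)-\lambda v^*\big)(1-r^2)\,dr.$$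
On $\{v>s\}$ apply (13) to $f-1$, and the *equality* in (13) to $v$ on its own superlevel set; equality is needed because of the sign of $-\lambda v$. This gives $\int_{\{v>s\}}(\lambda_2(f-1)-\lambda v)\le\frac34R_2(\tau_v(s))\le\frac34R_2^+(\tau_v(s))$. Lemma 8 gives $(1-t^2)^2v^{*\prime}\le R_2^+$, and $v^*$ is Lipschitz by (G).

*Comparing $v^*$ with $V$.* Let $d=v^*-V$ and $m(t)=\int_t^1d\,(1-r^2)\,dr$, so $m(\pm1)=0$. By (9) for $V$, $(1-t^2)^2V'=\int_t^1(\lambda_2(f^*-1)-\lambda V)(1-r^2)\,dr$, hence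
$$R_2=(1-t^2)^2V'-\lambda m.$$
We claim $m\le0$. Let $(a,b)$ be a component of $\{m>0\}$. There $R_2\le(1-t^2)^2V'$, and the right side is $\ge0$, so $R_2^+\le(1-t^2)^2V'$ and $d'\le0$ a.e. on $(a,b)$. Since $m(a)=0<m$ on $(a,b)$ and $m'=-(1-t^2)d$, there are points arbitrarily close to $a$ where $d<0$. As $d$ is nonincreasing on $(a,b)$, $d<0$ on all of $(a,b)$, so $m$ increases there. This contradicts $m(b)=0$.

*Third use of Lemma 8.* At regular values $s$ of $u$, with $\tau=\tau_u(s)$,
$$\int_{\{u>s\}}v\le\tfrac34\int_\tau^1v^*(1-r^2)\,dr\le\tfrac34\int_\tau^1V(1-r^2)\,dr .$$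
The function $\int_t^1V(1-r^2)\,dr$ is $\ge0$ by (F) and equals $(1-t^2)^2U'$ by (9). Lemma 8 gives $u^{*\prime}\le U'$ a.e.

**Case $-4<\lambda<0$: split as $-\Delta v_0=\lambda_2(f-1)$, $-\Delta u+\lambda u=v_0+\text{const}$.** Let $v_0$ be the mean-zero smooth solution of $-\Delta v_0=\lambda_2(f-1)$ on $M$. It is nonconstant, since otherwise $f\equiv1$ and $u\equiv0$.

*Comparing $v_0^*$ with $V_0$.* By (13) and (12), Lemma 8 applies to $v_0$ with $R=\lambda_2\int_t^1(f^*-1)(1-r^2)\,dr=(1-t^2)^2V_0'$, which is $\ge0$ by (F). So $v_0^{*\prime}\le V_0'$ a.e., and $V_0-v_0^*$ is nondecreasing with mean zero. By (F),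
$$\int_t^1v_0^*(1-r^2)\,dr\le\int_t^1V_0(1-r^2)\,dr.$$

*A bound on $u^{*\prime}$.* Let $\tilde u=u-\int u$. Equation (3) says $-\Delta(-\Delta u+\lambda u)=\lambda_2(f-1)$, so $-\Delta u+\lambda u-v_0$ is constant. Taking means, the constant is $\lambda\int u$, that is, $-\Delta u=v_0-\lambda\tilde u$. Since $-\lambda>0$, (13) for $v_0$ and for $\tilde u$ gives $\int_{\{u>s\}}(v_0-\lambda\tilde u)\le\frac34R_1(\tau_u(s))$ with
$$R_1(t)=\int_t^1(V_0-\lambda\tilde u^*)(1-r^2)\,dr .$$
By (F), $R_1\ge0$, because $V_0$ and $\tilde u^*$ are nondecreasing with mean zero and $-\lambda>0$. By Lemma 8 and (G), $u^*$ is Lipschitz and $(1-t^2)^2u^{*\prime}\le R_1$.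

*The inequality for the difference.* By (9), $(1-t^2)^2U'=\int_t^1(V_0-\lambda U)(1-r^2)\,dr$. So $d=\tilde u^*-U$, which is Lipschitz with mean zero, and $m=\int_t^1d(1-r^2)\,dr$ satisfy
$$(1-t^2)^2d'\le|\lambda|m\ \text{ a.e.},\qquad m'=-(1-t^2)d,\qquad|m|\le C(1-t^2)^2,\tag{14}$$
the last by (G). It suffices to show $m\le0$, since then $d'\le0$.

*Testing with $P=m^+$.* We have $P(\pm1)=0$ and $P'=-(1-t^2)d\,\mathbf 1_{\{m>0\}}$ a.e. Multiply the first part of (14) by $P/(1-t^2)^2$ and integrate. Since $\int d'P=-\int dP'=\int\frac{P'^2}{1-t^2}$,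
$$\int_{-1}^1\frac{P'^2}{1-t^2}\,dt\le|\lambda|\int_{-1}^1\frac{P^2}{(1-t^2)^2}\,dt,\tag{15}$$
and all these integrals are finite.

*A weighted inequality with constant $4$.* Write $P=(1-t^2)^2N$, with $N$ bounded and locally Lipschitz on $(-1,1)$. Then $P'=(1-t^2)^2N'-4t(1-t^2)N$ and
$$\frac{P'^2}{1-t^2}=(1-t^2)^3N'^2-4t(1-t^2)^2(N^2)'+16t^2(1-t^2)N^2.$$
Integrate over $(-1+\varepsilon,1-\varepsilon)$ and integrate the middle term by parts, using $(4t(1-t^2)^2)'=4(1-t^2)^2-16t^2(1-t^2)$. The boundary terms are $O(\varepsilon^2)$ as $N$ is bounded, the two terms $16t^2(1-t^2)N^2$ cancel, and the integral of $(1-t^2)^3N'^2$ converges monotonically as $\varepsilon\to0$. Thus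
$$\int_{-1}^1\frac{P'^2}{1-t^2}\,dt=\int_{-1}^1(1-t^2)^3N'^2\,dt+4\int_{-1}^1\frac{P^2}{(1-t^2)^2}\,dt.\tag{16}$$
(For constant $N$, that is $m=(1-t^2)^2$ and $d=-m'/(1-t^2)=4t$, only the last term survives: the $4$ is again the first eigenvalue.) As $|\lambda|<4$, (15) and (16) force $P=0$. So $m\le0$, and (14) gives $d'\le0$, i.e. $u^{*\prime}\le U'$ a.e. $\square$

*Remark.* The second splitting does not serve for $\lambda\ge0$. Equality in (13) for $u$ on its own superlevel sets would give $(1-t^2)^2u^{*\prime}\le R_1^+$ with $R_1=(1-t^2)^2U'-\lambda m$, where $d=\tilde u^*-U$. Since $U'\ge0$, the component argument again gives $m\le0$. But then $R_1\ge(1-t^2)^2U'$, which is the wrong direction. With the first splitting the sign of $m$ is used at the level of $v$, where it helps.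

## 7. Minimizing over a set that $T$ preserves

**Proposition 10.** Let $-4<\lambda\le2$, $0<\lambda_2\le4+\lambda$, $(\lambda,\lambda_2)\ne(2,6)$. There is no nonconstant, nondecreasing, Lipschitz function $\omega$ on $[-1,1]$ with $\omega'\le T_{\lambda,\lambda_2}(\omega)'$ a.e.

*Proof.* Note $\lambda_2\le4+\lambda\le6$, with $\lambda_2=6$ only at $(2,6)$; so $\lambda_2<6$. Suppose $\omega$ exists. Let $\mathcal X$ be the space of radial mean-zero functions in $H^2(S^4)$, and
$$J(w)=\tfrac12Q_\lambda(w)-\tfrac{\lambda_2}4\log\int e^{4w},\qquad w\in\mathcal X.$$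
On a mode with eigenvalue $\beta\ge4$, $Q_\lambda$ multiplies by $\beta(\beta+\lambda)\ge\min(1,1+\frac\lambda4)\beta^2$. As $\lambda>-4$, $Q_\lambda^{1/2}$ is a norm on $\mathcal X$ equivalent to the $H^2$ norm.

**Step 1: coercivity, so that minimizing sequences are bounded.** Write $w=at+r$ with $r\in\mathcal X$, $r\perp t$, so $r$ only has modes with eigenvalue $\beta\ge10$. By (6) for $r$, $\log\int e^{4w}\le4|a|+\log\int e^{4r}\le4|a|+\frac13Q_2(r)$. Since $Q_\lambda(at)=\frac{16+4\lambda}5a^2$,
$$J(w)\ge\tfrac{8+2\lambda}5a^2-\lambda_2|a|+\tfrac12\Big(Q_\lambda(r)-\tfrac{\lambda_2}6Q_2(r)\Big).$$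
The last bracket acts on a mode $\beta$ as multiplication by $\beta\big[(1-\frac{\lambda_2}6)\beta+\lambda-\frac{\lambda_2}3\big]$. At $\beta=10$ the inner bracket is $10+\lambda-2\lambda_2$. If $\lambda<2$, this is $\ge10+\lambda-2(4+\lambda)=2-\lambda>0$. If $\lambda=2$, it is $12-2\lambda_2>0$. Its slope $1-\frac{\lambda_2}6$ in $\beta$ is positive. A linear function that is positive at $10$ and has positive slope is $\ge c\beta$ for all $\beta\ge10$, with some $c>0$. So the bracket is $\ge c\int(\Delta r)^2$. As $8+2\lambda>0$, $J$ is coercive on $\mathcal X$.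

**Step 2: weak lower semicontinuity.** Let $w_j\rightharpoonup w$ in $\mathcal X$. A subsequence converges a.e. By (6) applied to $2w_j$, $e^{4w_j}$ is bounded in $L^2$, hence uniformly integrable. By Vitali's theorem $\int e^{4w_j}\to\int e^{4w}$ along the subsequence, and along the whole sequence by the usual subsequence argument. The convex term $\frac12Q_\lambda$ is weakly lower semicontinuous, hence so is $J$.

**Step 3: the constraint set.** Recall $\mathcal X\subset C^1(-1,1)$. Let
$$\mathcal A=\{w\in\mathcal X:\ w'\ge\omega'\text{ a.e. on }(-1,1),\quad w'(t)\ge w'(-t)\text{ for all }t\in(0,1)\}.$$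
It is convex. It is closed in $H^2$, because $H^2$-convergence implies $C^1_{loc}(-1,1)$-convergence; hence it is weakly closed. It is nonempty: it contains $Ct$ for $C\ge\operatorname{ess\,sup}\omega'$. (The function $\omega$ itself need not satisfy the second condition; we never need that.) By Steps 1 and 2, $J$ has a minimizer $w$ on $\mathcal A$.

**Step 4: $T(w)\in\mathcal A$.** $T(w)$ is radial, has mean zero and lies in $H^2$. By Lemma 7(i) and the hypothesis on $\omega$, $T(w)'\ge T(\omega)'\ge\omega'$ a.e. The second condition is Lemma 7(ii), applicable because $w'\ge\omega'\ge0$.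

**Step 5: the minimizer is a fixed point.** By (11), $Q_\lambda(T(w),\eta)=\lambda_2\int(f_w-1)\eta=\lambda_2\int f_w\eta$ for $\eta\in\mathcal X$. Differentiating $J$ (allowed under the integral, since $e^{4w+4|\eta|}|\eta|$ is integrable by (6) and Hölder),
$$J'(w)[\eta]=Q_\lambda(w,\eta)-\lambda_2\int f_w\eta=Q_\lambda(w-T(w),\eta).\tag{17}$$
The segment from $w$ to $T(w)$ lies in $\mathcal A$, so $0\le J'(w)[T(w)-w]=-Q_\lambda(w-T(w))$. Hence $w=T(w)$.

**Step 6: a smooth solution of (3).** From $w=T(w)$ we get $w\in\bigcap_pW^{4,p}\subset C^2$, so $f_w\in C^2$, and bootstrapping in (11) gives $w\in C^\infty(S^4)$. Then $u:=w-\frac14\log\int e^{4w}$ satisfies $e^{4u}=f_w$. It is a smooth radial solution of (3) on $S^4$ with $u'\ge\omega'\ge0$ and $u'(t)\ge u'(-t)$ for $t\in(0,1)$. Since $\omega$ is Lipschitz, nondecreasing and nonconstant, $\omega'>0$ on a set of positive measure, so $u$ is nonconstant.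

**Step 7: contradiction with (7).** We have (8):
$$4\int tu=\int\langle\nabla t,\nabla u\rangle=\int(1-t^2)u'\,d\nu>0,$$
$$\int t|\nabla u|^2=\tfrac34\int_0^1t(1-t^2)^2\big(u'(t)^2-u'(-t)^2\big)dt\ge0,$$
the latter because $u'(t)\ge u'(-t)\ge0$. If $\lambda_2<4+\lambda$, this contradicts Lemma 4, as $2-\lambda\ge0$. If $\lambda_2=4+\lambda$, then $\lambda<2$, because $(2,6)$ is excluded, and Lemma 4 forces $\int t|\nabla u|^2=0$. So $u'(t)=u'(-t)$ on $(0,1)$, that is, $u=u(0)+u_o$ with $u_o$ odd. By Lemma 3, $u=0$, which contradicts that $u$ is nonconstant. $\square$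

**Proof of Theorem 1.** Scale to $\kappa=1$ as in Section 1. A nonzero $C^4$ solution on $M$ would give, by Proposition 9, a function $\omega=u^*$ that Proposition 10 excludes. $\blacksquare$

By Section 2, the statement in the question is therefore true.

## 8. Above the line: nonzero solutions on round spheres

**Proof of Proposition 2.** The first step produces solutions on the unit sphere in a strip above the line. The second moves every parameter pair into that strip by shrinking the sphere.

**Step 1: if $\lambda_1>-4$ and $4+\lambda_1<\lambda_2<6$, there is a nonzero solution on the unit $S^4$.** Take $\mathcal X$ and $J$ as in Section 7 with $\lambda=\lambda_1$. The coercivity argument of Section 7 used $\lambda_2\le4+\lambda$, so we replace it. Write $w=l+r\in\mathcal X$, where $l$ consists of the modes of degree $\le n$ and $r$ of the higher ones. By (6), $\log\int e^{4w}\le4\|l\|_\infty+\frac13Q_2(r)$, so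
$$J(w)\ge\tfrac12Q_\lambda(l)-\lambda_2\|l\|_\infty+\tfrac12\Big(Q_\lambda(r)-\tfrac{\lambda_2}6Q_2(r)\Big).$$
The bracket multiplies a mode $\beta$ by $\beta\big[(1-\frac{\lambda_2}6)\beta+\lambda-\frac{\lambda_2}3\big]$. As $\lambda_2<6$, for $n$ large it is $\ge c\int(\Delta r)^2$ with $c>0$. The function $l$ ranges over a finite-dimensional space on which $Q_\lambda$ is positive definite, so the quadratic term dominates $\lambda_2\|l\|_\infty$. Thus $J$ is coercive. It is weakly lower semicontinuous as in Step 2 of Section 7, so it has a minimizer $w$ on all of $\mathcal X$. By (17), $Q_\lambda(w-T(w),\eta)=0$ for all $\eta\in\mathcal X$, hence $w=T(w)$, and $w-\frac14\log\int e^{4w}$ is a smooth solution of (3). It remains to see $w\ne0$. Since $\int e^{4st}=1+\frac85s^2+O(s^4)$,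
$$J(st)=\tfrac{8+2\lambda_1}5s^2-\tfrac{\lambda_2}4\cdot\tfrac85s^2+O(s^4)=\tfrac25s^2(4+\lambda_1-\lambda_2)+O(s^4)<0=J(0)$$
for small $s\ne0$. So $w\neq0$, and having mean zero it is nonconstant.

**Step 2: scaling.** The sphere of radius $\rho\le1$ has $\mathrm{Ric}=3\rho^{-2}g\ge3g$, and its Laplacian is $\rho^{-2}$ times that of the unit sphere. So on it (2) with $\kappa=1$ is equation (3) on the unit $S^4$ with parameters $(\rho^2\lambda_1,\rho^4\lambda_2)$. By Step 1 it suffices to find $x=\rho^2\in(0,1]$ with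
$$\lambda_1x>-4,\qquad4+\lambda_1x<\lambda_2x^2<6.\tag{18}$$
Let $x_0=\sqrt{6/\lambda_2}$.

* *Case $-4<\lambda_1\le2$, $\lambda_2>4+\lambda_1$.* If $\lambda_2<6$, take $x=1$. If $\lambda_2\ge6$, then $x_0\le1$, so $\lambda_1x_0>-4$. Also $\lambda_1x_0<2$: this is clear if $\lambda_1<2$, and if $\lambda_1=2$ then $\lambda_2>6$ and $x_0<1$. So $4+\lambda_1x_0<6=\lambda_2x_0^2$, and any $x<x_0$ close to $x_0$ satisfies (18).
* *Case $\lambda_1\le-4$, $\lambda_2>0$.* Let $x_1=4/|\lambda_1|\le1$. If $\lambda_2x_1^2<6$, take $x<x_1$ close to $x_1$: then $4+\lambda_1x$ is positive and arbitrarily small, while $\lambda_2x^2$ stays close to $\lambda_2x_1^2\in(0,6)$. If $\lambda_2x_1^2\ge6$, then $x_0\le x_1$. Take $x<x_0$ close to $x_0$: then $|\lambda_1|x<|\lambda_1|x_1=4$, so $\lambda_1x>-4$, and $4+\lambda_1x<4<\lambda_2x^2<6$. $\blacksquare$
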